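\title{Modular invariants modulo relative transfers:\\ the bound $|G|$ fails for non-cyclic Sylow subgroups}

\begin{abstract}
Let $G$ be a finite group, $\Bbbk$ a field of characteristic $p$ dividing $|G|$, and $P$ a Sylow $p$-subgroup of $G$. For a $\Bbbk G$-module $V$, consider the ring of invariants $\Bbbk[V]^G$ modulo the ideal of relative transfers from proper subgroups of $P$. We disprove the conjecture that this quotient is always generated in degrees at most $|G|$: if $P$ is not cyclic, the degrees of the generators needed are unbounded as $V$ varies. For $G=C_2\times C_2$ we write down an indecomposable invariant of degree $5$; the general proof uses the vanishing of products in the negative Tate cohomology of $C_p\times C_p$. If $|P|=p$, a bound depending only on $G$ does exist, and the bound $|G|$ holds when $|P|\in\{2,3,5\}$.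
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite group and $\Bbbk$ a field of characteristic $p>0$ with $p$ dividing $|G|$. The letter $V$ denotes a finite-dimensional left $\Bbbk G$-module, and $\Bbbk[V]=S(V^*)=\bigoplus_{d\ge0}S^d(V^*)$ is the graded algebra of polynomial functions on $V$, with $G$ acting by $(\sigma f)(v)=f(\sigma^{-1}v)$. For a subgroup $H\le G$, the \emph{relative transfer}
\[
\operatorname{Tr}^G_H\colon \Bbbk[V]^H\to\Bbbk[V]^G,\qquad \operatorname{Tr}^G_H(f)=\sum_{\sigma H\in G/H}\sigma f ,
\]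
is a degree-preserving homomorphism of $\Bbbk[V]^G$-modules, so its image $I^G_H$ is a homogeneous ideal of $\Bbbk[V]^G$. Fix a Sylow $p$-subgroup $P$ of $G$. If $H\ge P$, then $I^G_H$ is the whole ring, because $\operatorname{Tr}^G_H(f)=[G:H]f$ for $f\in\Bbbk[V]^G$ and $[G:H]$ is invertible in $\Bbbk$. For a proper subgroup $Q<P$ we have $\operatorname{Tr}^G_Q(1)=[G:Q]=0$ instead, and $I^G_Q$ lies in positive degrees. Put
\[
I^G_{<P}=\sum_{Q<P}I^G_Q,\qquad A_V=\Bbbk[V]^G/I^G_{<P}.
\]
The ideal does not depend on the choice of $P$, since Sylow subgroups are conjugate and $\operatorname{Tr}^G_{xQx^{-1}}(xf)=\operatorname{Tr}^G_Q(f)$. The graded algebra $A_V$ has $\Bbbk$ in degree $0$. It records the invariants that cannot be obtained by summing translates of polynomials fixed only by a proper subgroup of $P$. The following conjecture is posed in \cite{Elmer}.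

\medskip
\noindent\textbf{Conjecture.} \emph{For every finite group $G$ and every $\Bbbk G$-module $V$, the algebra $A_V$ is generated by the images of the homogeneous invariants of degree at most $|G|$.}
\medskip

Three observations make $|G|$ the natural guess. First, if $p$ did not divide $|G|$, we would have $P=1$ and $I^G_{<P}=0$, and $\Bbbk[V]^G$ is then generated in degrees at most $|G|$ (the case $D_0=1$ of Lemma~\ref{lem:noether}). Second, when $p$ divides $|G|$ the ring $\Bbbk[V]^G$ itself can need generators of arbitrarily large degree, but in the simplest example, Example~\ref{ex:C2}, the generators exhibited are transfers. Third, the conjecture holds when $G=P$ is a $p$-group permuting a basis of $V^*$. Indeed, the invariants are then spanned by orbit sums of monomials, and the orbit sum of a monomial with stabilizer $Q$ is its transfer from $Q$. So $A_V$ is spanned by the $G$-fixed monomials, and these are products of the orbit products $\prod_{x\in\mathcal O}x$, of degree $|\mathcal O|\le|G|$.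

Nevertheless the conjecture is false, already for $G=C_2\times C_2$.

\begin{theorem}\label{thm:A}
Let $\Bbbk$ be any field of characteristic $p$, and let $G$ be a finite group whose Sylow $p$-subgroup $P$ is not cyclic. Let $d\ge4$, or $d\ge3$ if $p$ is odd. Then there is a $\Bbbk G$-module $V$ such that the degree-$d$ component of $A_V$ is not contained in the subalgebra generated by the elements of degree less than $d$.
\end{theorem}

A non-cyclic $P$ has order at least $4$, so $d=|G|+1\ge5$ is allowed and the conjecture fails for every such $G$. Since $d$ can be taken arbitrarily large, no degree bound depending only on $G$ exists. At the other extreme we have a positive result.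

\begin{theorem}\label{thm:B}
Suppose $|P|=p$. Then for every $V$ the algebra $A_V$ is generated in degrees at most $|N_G(P):P|\cdot\max\{p,\binom p3\}$. If $|P|\in\{2,3,5\}$, it is generated in degrees at most $|N_G(P)|\le|G|$, so the conjectured bound holds for such $G$.
\end{theorem}

We do not settle the case of a cyclic $P$ of order $p^r$ with $r\ge2$, nor whether the bound $|G|$ holds when $|P|=p\ge7$.

Both theorems reduce to a question about invariants of tensor products (Section~\ref{sec:prelim}). Section~\ref{sec:klein} disproves the conjecture for $C_2\times C_2$ by a direct computation. Sections~\ref{sec:tate}--\ref{sec:general} prove Theorem~\ref{thm:A}, and Sections~\ref{sec:reduction}--\ref{sec:long} prove Theorem~\ref{thm:B}; the two proofs are independent.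

\section{Transfers and multilinear invariants}\label{sec:prelim}

Tensor products are taken over $\Bbbk$, with diagonal group action. The formula for $\operatorname{Tr}^G_H$ defines a map $M^H\to M^G$ for any $\Bbbk G$-module $M$, and we write
\[
\operatorname{Tr}^G_{<P}(M)=\sum_{Q<P}\operatorname{Tr}^G_Q(M^Q).
\]
Transfers commute with module homomorphisms and are transitive: $\operatorname{Tr}^G_Q=\operatorname{Tr}^G_H\circ\operatorname{Tr}^H_Q$ for $Q\le H\le G$. For subgroups $H,Q\le G$ and $h\in M^Q$, the \emph{Mackey formula} reads
\begin{equation}\label{eq:mackey}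
\operatorname{Tr}^G_Q(h)=\sum_{x\in H\backslash G/Q}\operatorname{Tr}^H_{H\cap xQx^{-1}}(xh);
\end{equation}
it holds because the double coset $HxQ$ is the disjoint union of the cosets $yxQ$, where $y$ runs through a left transversal of $H\cap xQx^{-1}$ in $H$. Take $H=P$ and $Q<P$. Then $|P\cap xQx^{-1}|\le|Q|<|P|$, and therefore
\begin{equation}\label{eq:mackeyincl}
\operatorname{Tr}^G_{<P}(M)\subseteq\operatorname{Tr}^P_{<P}(M).
\end{equation}
Three facts about a free $\Bbbk H$-module $F$ are used throughout: its restriction to a subgroup is free; every element of $F^H$ lies in $\operatorname{Tr}^H_1(F)$, since $(\Bbbk H)^H$ is spanned by $\sum_{h\in H}h$; and $F\otimes M$ is free for every $M$, since $h\otimes m\mapsto h\otimes h^{-1}m$ identifies $\Bbbk H\otimes M$ with a direct sum of copies of $\Bbbk H$.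

Let $A=\bigoplus_{d\ge0}A_d$ be a commutative graded algebra with $A_0=\Bbbk$, and let $A_+$ be the ideal of elements of positive degree. A homogeneous element of degree $d\ge1$ is \emph{decomposable} if it lies in $(A_+)^2$. This happens exactly when it lies in the subalgebra generated by the elements of degree less than $d$. So $A$ is generated in degrees at most $D_0$ if and only if every homogeneous element of degree greater than $D_0$ is decomposable.

Decomposability is easiest to test for polynomials that are linear in each of several groups of variables. Let $U_1,\dots,U_m$ be $\Bbbk G$-modules, $T=U_1\otimes\dots\otimes U_m$, and $T_A=\bigotimes_{i\in A}U_i$ for $A\subseteq\{1,\dots,m\}$. For disjoint $A,B$ and $f\in T_A$, $g\in T_B$, let $fg\in T_{A\sqcup B}$ be $f\otimes g$ with the tensor factors put back in order.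

\begin{definition}\label{def:red}
An invariant $F\in T^G$ is \emph{reducible} if
\[
F\in \operatorname{Tr}^G_{<P}(T)+\sum_{A\sqcup B}T_A^G\cdot T_B^G ,
\]
where the sum runs over the partitions $A\sqcup B=\{1,\dots,m\}$ with $A,B\ne\emptyset$, and $T_A^G\cdot T_B^G$ is the span of the products. Otherwise $F$ is \emph{irreducible}.
\end{definition}

Let $V=(U_1\oplus\dots\oplus U_m)^*$. Then $\Bbbk[V]=S(U_1)\otimes\dots\otimes S(U_m)$ is $\mathbb N^m$-graded, $G$ preserves the multigrading, the component whose multidegree is the indicator vector $1_A$ of $A$ is $T_A$, and the product $fg$ above is the product in $\Bbbk[V]$.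

\begin{lemma}\label{lem:multilinear}
An invariant $F\in T^G\subseteq\Bbbk[V]^G$ has decomposable image in $A_V$ if and only if it is reducible. It is decomposable in $\Bbbk[V]^G$ if and only if it lies in $\sum_{A\sqcup B}T_A^G\cdot T_B^G$.
\end{lemma}

\begin{proof}
A reducible $F$ has decomposable image by definition. Conversely, let $F=\sum_jf_jg_j+\sum_{Q<P}\operatorname{Tr}^G_Q(h_Q)$ with $f_j,g_j\in\Bbbk[V]^G$ of positive degree and $h_Q\in\Bbbk[V]^Q$. The multihomogeneous components of an invariant of a subgroup are invariants of that subgroup, and transfers preserve multidegrees. Expand $f_j,g_j,h_Q$ into components and keep the terms of multidegree $(1,\dots,1)$. Each $h_Q$ is replaced by an element of $T^Q$. Each remaining product has two factors of nonzero multidegrees adding up to $(1,\dots,1)$, so these multidegrees are $1_A$ and $1_B$ for a partition as in Definition~\ref{def:red}. Omitting the transfers gives the second statement.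
\end{proof}

To prove Theorem~\ref{thm:A} it thus suffices to find an irreducible invariant in a tensor product of $d$ modules.

\section{Two computations in characteristic two}\label{sec:klein}

In this section $p=2$. Both computations use variables $z_i$ that are fixed by the group, while every other variable is moved by adding some $z_i$. Write a multilinear polynomial as $h=h_0+h_1+\cdots$, where $h_t$ collects the monomials with exactly $t$ factors $z_i$. A group element $g$ sends a monomial to itself plus monomials with more factors $z_i$. Hence $(gh-h)_0=0$, and $(gh-h)_1$ depends only on $h_0$.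

\begin{example}\label{ex:C2}
Let $G=\langle\sigma\rangle=C_2$ and let $U_i$ be a copy of $\Bbbk G$ with basis $x_i=1$, $z_i=1+\sigma$, so $\sigma x_i=x_i+z_i$. If $h\in T_A$ with $A\ne\emptyset$, then $h_0=c\prod_{i\in A}x_i$ and $(\sigma h-h)_1=c\sum_{k\in A}z_k\prod_{i\ne k}x_i$. So an invariant $h$ has $h_0=0$, and a product $fg$ of two such invariants has $(fg)_1=0$. But $F=\operatorname{Tr}^G_1(x_1\cdots x_m)$ has $F_1=\sum_kz_k\prod_{i\ne k}x_i\neq0$. By Lemma~\ref{lem:multilinear}, $\Bbbk[V]^G$ needs a generator of degree $m$. The invariant $F$ is a transfer, and it vanishes in $A_V$.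
\end{example}

To disprove the conjecture we need the same phenomenon, products having no part of $z$-degree $1$, for a module with more invariants than transfers can account for. Let $E=\langle\sigma,\tau\rangle=C_2\times C_2$ and let $J$ be the augmentation ideal of $\Bbbk E$, with basis $x=1+\sigma$, $y=1+\tau$, $z=1+\sigma+\tau+\sigma\tau$. Then
\[
\sigma x=x,\quad \tau x=x+z,\qquad \sigma y=y+z,\quad\tau y=y,\qquad \sigma z=\tau z=z .
\]
Take five copies of $J$, with bases $x_i,y_i,z_i$ indexed by $i\in\mathbb Z/5$, so that $V=(J^*)^{\oplus5}$ and $T=J^{\otimes5}$. For $r+s+t=5$, let $[x^ry^sz^t]\in T$ be the sum of all multilinear monomials with $r$ factors $x_i$, $s$ factors $y_i$ and $t$ factors $z_i$.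

\begin{proposition}\label{prop:klein}
The element
\[
F=[x^3yz]+C,\qquad C=\sum_{k\in\mathbb Z/5}y_k\,\bigl(x_{k+1}x_{k+2}z_{k+3}z_{k+4}+z_{k+1}z_{k+2}x_{k+3}x_{k+4}\bigr),
\]
is an irreducible invariant of $E$. Hence for $V=(J^*)^{\oplus5}$ the algebra $A_V$ needs a generator of degree $5>4=|E|$.
\end{proposition}

\begin{proof}
\emph{$F$ is invariant.} When $\tau$ is applied to $[x^ry^sz^t]$, a monomial with $t+k$ factors $z_i$ arises once for each choice of the $k$ factors that came from an $x_i$. So $\tau[x^ry^sz^t]=\sum_{k\ge0}\binom{t+k}k[x^{r-k}y^sz^{t+k}]$, and the same holds for $\sigma$ with the roles of $x$ and $y$ exchanged. Therefore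
\[
(\sigma-1)[x^3yz]=2[x^3z^2]=0,\qquad
(\tau-1)[x^3yz]=2[x^2yz^2]+3[xyz^3]+4[yz^4]=[xyz^3].
\]
The term $C$ corrects this. The element $(\sigma-1)C$ is obtained from $C$ by replacing each $y_k$ by $z_k$; the monomial containing $x_ix_{i+1}$ then occurs twice, for $k=i-1$ and $k=i-3$, so $(\sigma-1)C=0$. Next, $(\tau-1)(x_ix_j)=x_iz_j+z_ix_j+z_iz_j$. In the $k$th summand of $(\tau-1)C$, each monomial $y_kx_i\prod_{j\ne i,k}z_j$ with $i\ne k$ thus occurs once, and $y_k\prod_{j\ne k}z_j$ occurs twice. So $(\tau-1)C=[xyz^3]$, and $F$ is fixed by $\sigma$ and $\tau$.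

\emph{The part $h_0$ of a fixed element.} Let $h\in T_A$ with $A\ne\emptyset$. Then $(\tau h-h)_1=\sum_{i\in A}z_i\,\partial h_0/\partial x_i$, and the summands involve different $z_i$. So if $\tau h=h$, no $x_i$ occurs in $h_0$, and $h_0$ is a multiple of $\prod_{i\in A}y_i$. Exchanging $x$ and $y$, if $\sigma h=h$ then $h_0$ is a multiple of $\prod_{i\in A}x_i$. The element $\sigma\tau$ fixes $w_i=x_i+y_i$ and sends $x_i$ to $x_i+z_i$; writing $h_0$ in the variables $x_i,w_i$, we see that $\sigma\tau h=h$ forces $h_0$ to be a multiple of $\prod_{i\in A}w_i$.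

\emph{Products.} If $h$ is fixed by $E$, then $h_0$ is a multiple of both $\prod x_i$ and $\prod y_i$, so $h_0=0$. Hence $(fg)_1=0$ for $f\in T_A^E$ and $g\in T_B^E$.

\emph{Transfers.} By transitivity, transfers from the trivial group are transfers from $\langle\sigma\rangle$. The transfers from $\langle\sigma\rangle$, $\langle\tau\rangle$, $\langle\sigma\tau\rangle$ are given by $1+\tau$, $1+\sigma$, $1+\tau$, so their parts of $z$-degree $1$ are multiples of
\[
[x^4z],\qquad [y^4z],\qquad \sum_kz_k\prod_{i\ne k}(x_i+y_i)=\sum_{r=0}^4[x^ry^{4-r}z].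
\]

\emph{Conclusion.} Let $\lambda(h)$ be the sum of the coefficients of $x_1x_2x_3y_4z_5$ and $x_1x_2y_3y_4z_5$ in $h$, where $z_5=z_0$. Then $\lambda$ vanishes on products and on the three displayed elements, so it vanishes on all reducible invariants, whereas $\lambda(F)=1$.
\end{proof}

With $m$ copies of $J$ in place of five, products still have no part of $z$-degree $1$, and relative transfers still contribute only three leading terms. Against these stand the $m$ elements $[x^ry^sz]$ with $r+s=m-1$, and $m>3$ as soon as $m\ge4$. The difficulty is existence: a leading term must be completed to an invariant, and the correction $C$ was special to $m=5$. Tate cohomology computes the invariants of $J^{\otimes m}$ modulo transfers for all $m$ and $p$ without writing any of them down. The pattern $x^3y+x^2y^2=x^2y(x+y)$ in the functional $\lambda$ will reappear as a cohomology class in Lemma~\ref{lem:cores}.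

\section{Tate cohomology and dimension shifting}\label{sec:tate}

Let $H$ be a finite group and $M$ a $\Bbbk H$-module. Splice a free resolution $\cdots\to F_1\to F_0\to\Bbbk$ of finite type with its dual $\Bbbk\to F_{-1}\to F_{-2}\to\cdots$, where $F_{-n-1}=F_n^*$. The cohomology groups $\hat H^n(H,M)$, $n\in\mathbb Z$, of the complex $\operatorname{Hom}_{\Bbbk H}(F_\bullet,M)$ are the Tate cohomology groups. We use the following standard facts; see \cite[Ch.~VI]{Brown}, \cite[Ch.~XII]{CE} and \cite{BC}.

\begin{itemize}
\item[(T1)] $\hat H^0(H,M)=M^H/\operatorname{Tr}^H_1(M)$, and $\hat H^n(H,M)=H^n(H,M)$ for $n\ge1$. If $p$ divides $|H|$, then $\hat H^0(H,\Bbbk)=\Bbbk=H^0(H,\Bbbk)$ and $\hat H^{-1}(H,\Bbbk)\cong\Bbbk$.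
\item[(T2)] Short exact sequences of modules give long exact sequences, and Tate cohomology vanishes on projective modules. So the connecting maps of a short exact sequence with free middle term are isomorphisms in all degrees.
\item[(T3)] There are associative cup products $\hat H^i(H,M)\times\hat H^j(H,M')\to\hat H^{i+j}(H,M\otimes M')$ that extend the ordinary ones. They are graded commutative: $\zeta\zeta'$ and $(-1)^{ij}\zeta'\zeta$ correspond under $M\otimes M'\cong M'\otimes M$. In degree $0$ they are induced by $(f,g)\mapsto f\otimes g$. If $\delta$ is the connecting map of $0\to M'\to M''\to\Bbbk\to0$ and $\delta_M$ that of the sequence tensored with $M$, then $\delta(1)\,\zeta=\delta_M(\zeta)$ for $\zeta\in\hat H^*(H,M)$.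
\item[(T4)] For $Q\le H$ there are maps $\operatorname{res}_Q\colon\hat H^n(H,M)\to\hat H^n(Q,M)$, compatible with products and connecting maps, and $\operatorname{cores}_Q\colon\hat H^n(Q,M)\to\hat H^n(H,M)$. In degree $0$, $\operatorname{cores}_Q$ is induced by $\operatorname{Tr}^H_Q$. The projection formula $\gamma\operatorname{cores}_Q(\zeta)=\operatorname{cores}_Q(\operatorname{res}_Q(\gamma)\,\zeta)$ holds.
\item[(T5)] (Tate duality.) If $p$ divides $|H|$, the cup product $\hat H^n(H,\Bbbk)\times\hat H^{-n-1}(H,\Bbbk)\to\hat H^{-1}(H,\Bbbk)\cong\Bbbk$ is a perfect pairing of finite-dimensional spaces for every $n\in\mathbb Z$.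
\end{itemize}

By (T1), (T3) and (T4), the three ingredients of reducibility have cohomological names: invariants modulo transfers from $1$ form $\hat H^0$, products of invariants are cup products, and relative transfers are corestrictions. The coefficient modules are complicated, but for tensor powers of the augmentation ideal they can be traded for a shift in degree.

From now on $E=C_p\times C_p$, $H^*=H^*(E,\Bbbk)$, $\hat H^*=\hat H^*(E,\Bbbk)$, and $J$ is the augmentation ideal, defined by $0\to J\to\Bbbk E\to\Bbbk\to0$. Let $e=\delta(1)\in\hat H^1(E,J)$, so that $e^m\in\hat H^m(E,J^{\otimes m})$. For $Q\le E$ and $m\ge1$ define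
\[
\Phi^Q_m\colon\hat H^{-m}(Q,\Bbbk)\to\hat H^0(Q,J^{\otimes m}),\qquad \Phi_m^Q(\zeta)=\operatorname{res}_Q(e^m)\,\zeta,
\]
and write $\Phi_m=\Phi^E_m$.

\begin{lemma}\label{lem:shift}
Each $\Phi^Q_m$ is an isomorphism. Moreover $\Phi_m\circ\operatorname{cores}_Q=\operatorname{cores}_Q\circ\,\Phi^Q_m$, and $\Phi_i(\zeta)\Phi_j(\omega)=\pm\Phi_{i+j}(\zeta\omega)$ for $\zeta\in\hat H^{-i}$, $\omega\in\hat H^{-j}$.
\end{lemma}

\begin{proof}
By (T3) and (T4), multiplication by $\operatorname{res}_Q(e)$ is the connecting map $\hat H^n(Q,M)\to\hat H^{n+1}(Q,J\otimes M)$ of $0\to J\otimes M\to\Bbbk E\otimes M\to M\to0$. The middle term is free over $Q$, so this map is an isomorphism by (T2), and $\Phi^Q_m$ is a composite of $m$ such maps. The second statement is the projection formula with $\gamma=e^m$. For the third, $\zeta$ has trivial coefficients, so graded commutativity gives $\zeta e^j=\pm e^j\zeta$ in $\hat H^*(E,J^{\otimes j})$, and $e^i\zeta e^j\omega=\pm e^{i+j}\zeta\omega$.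
\end{proof}

\section{Negative cohomology of $C_p\times C_p$}\label{sec:negative}

Two questions remain: which classes in $\hat H^{-m}$ are products of classes of negative degree, and which are corestrictions. Duality turns both into questions about the ring $H^*$, which by (T1) and (T3) is the part of $\hat H^*$ in degrees $\ge0$. Recall its structure. Let $\xi_1,\xi_2$ be a basis of $\operatorname{Hom}(E,\mathbb F_p)=H^1(E,\mathbb F_p)$.
\begin{itemize}
\item If $p=2$, then $H^*=\Bbbk[\xi_1,\xi_2]$. Put $u=\xi_1$, $v=\xi_2$, $q=1$.
\item If $p$ is odd, then $H^*=\Lambda(\xi_1,\xi_2)\otimes\Bbbk[\eta_1,\eta_2]$ with $\eta_i=\beta(\xi_i)$ of degree $2$. Here the Bockstein map $\beta$ is the connecting map of $0\to\mathbb Z/p\to\mathbb Z/p^2\to\mathbb Z/p\to0$; it is additive and commutes with restriction. Put $u=\eta_1$, $v=\eta_2$, $q=2$.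
\end{itemize}
In both cases $u,v$ have degree $q$ and are central in $\hat H^*$ by graded commutativity, and $H^*$ is a free module over the polynomial ring $\Bbbk[u,v]$, with basis $1$ for $p=2$ and $1,\xi_1,\xi_2,\xi_1\xi_2$ for $p$ odd. Consequently, for every $t\ge1$, multiplication by $u^t$ is injective on $H^*$, and multiplication by $v^t$ is injective on $H^*/u^tH^*$.

The first lemma is a special case of a result of Benson and Carlson \cite{BC}. The proof shows that every negative class is killed by a power of $u$ and is also divisible by every power of $u$.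

\begin{lemma}\label{lem:products}
If $i,j\ge1$, $\zeta\in\hat H^{-i}$ and $\omega\in\hat H^{-j}$, then $\zeta\omega=0$.
\end{lemma}

\begin{proof}
Choose $t$ with $tq\ge j$. Then $a=u^t\omega$ and $b=v^t\omega$ have degree $tq-j\ge0$, so they lie in $H^*$, and $v^ta=u^tb\in u^tH^*$. Since $v^t$ acts injectively on $H^*/u^tH^*$, we get $a=u^tc$ with $c\in H^*$ homogeneous of degree $-j<0$. Hence $c=0$ and $u^t\omega=0$.

Next we show $u^t\hat H^{-i-tq}=\hat H^{-i}$. Otherwise (T5) gives a nonzero $\gamma\in H^{i-1}$ with $\gamma u^t\zeta'=0$ for all $\zeta'\in\hat H^{-i-tq}$. By (T5) in degree $n=i-1+tq$ this forces $\gamma u^t=0$, contradicting the injectivity of $u^t$ on $H^*$. So $\zeta=\zeta'u^t$ for some $\zeta'$, and $\zeta\omega=\zeta'u^t\omega=0$.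
\end{proof}

\begin{lemma}\label{lem:cores}
If $m\ge4$, or $m\ge3$ and $p$ is odd, then $\hat H^{-m}\ne\sum_{Q<E}\operatorname{cores}_Q\hat H^{-m}(Q,\Bbbk)$.
\end{lemma}

\begin{proof}
Suppose $0\ne\gamma\in H^{m-1}$ restricts to zero on every $Q<E$. By the projection formula $\gamma$ annihilates the right-hand side, while by (T5) it does not annihilate $\hat H^{-m}$. So it suffices to find such a $\gamma$. The trivial group has no cohomology in positive degrees, so let $|Q|=p$.

Let $p=2$ and $\gamma=\xi_1\xi_2(\xi_1+\xi_2)\,\xi_1^{m-4}$. Each subgroup $Q$ of order $2$ is the kernel of one of the homomorphisms $\xi_1$, $\xi_2$, $\xi_1+\xi_2$, so $\operatorname{res}_Q\gamma=0$.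

Let $p$ be odd, and let $\xi$ span $H^1(Q,\mathbb F_p)$. Then $\operatorname{res}_Q\xi_i=c_i\xi$ with $c_i\in\mathbb F_p$, and $\operatorname{res}_Q\eta_i=c_i\beta(\xi)$. Since $\xi^2=0$, the class $\xi_1\xi_2$ restricts to zero, and $\xi_1\eta_2-\xi_2\eta_1$ restricts to $(c_1c_2-c_2c_1)\,\xi\beta(\xi)=0$. Take $\gamma=\xi_1\xi_2\eta_1^k$ if $m-1=2+2k$, and $\gamma=(\xi_1\eta_2-\xi_2\eta_1)\eta_1^k$ if $m-1=3+2k$. Both are nonzero.
\end{proof}

For $p=2$ and $m=5$ the class is $\gamma=\xi_1^3\xi_2+\xi_1^2\xi_2^2$. The bounds on $m$ are those for which such a $\gamma$ exists. For $p=2$, a form in $\xi_1,\xi_2$ restricting to zero on the three subgroups is divisible by $\xi_1\xi_2(\xi_1+\xi_2)$, so it has degree at least $3$. For $p$ odd, a nonzero class of degree $1$ is a nonzero homomorphism $E\to\Bbbk$, so it is nonzero on some cyclic subgroup.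

\begin{proposition}\label{prop:J}
\begin{itemize}
\item[(i)] If $i,j\ge1$, $f\in(J^{\otimes i})^E$ and $g\in(J^{\otimes j})^E$, then $f\otimes g\in\operatorname{Tr}^E_1(J^{\otimes(i+j)})$.
\item[(ii)] If $m\ge4$, or $m\ge3$ and $p$ is odd, then $(J^{\otimes m})^E\ne\operatorname{Tr}^E_{<E}(J^{\otimes m})$.
\end{itemize}
In particular, for $m$ as in \textup{(ii)} the space $(J^{\otimes m})^E$ contains an irreducible invariant.
\end{proposition}

\begin{proof}
(i) By Lemma~\ref{lem:shift}, the classes of $f$ and $g$ in $\hat H^0$ are $\Phi_i(\zeta)$ and $\Phi_j(\omega)$ for some $\zeta,\omega$, and the class of $f\otimes g$ is $\pm\Phi_{i+j}(\zeta\omega)$. This is zero by Lemma~\ref{lem:products}.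

(ii) By (T4) and Lemma~\ref{lem:shift}, the image of $\operatorname{Tr}^E_{<E}(J^{\otimes m})$ in $\hat H^0(E,J^{\otimes m})$ is
\[
\sum_{Q<E}\operatorname{cores}_Q\hat H^0(Q,J^{\otimes m})=\Phi_m\Bigl(\sum_{Q<E}\operatorname{cores}_Q\hat H^{-m}(Q,\Bbbk)\Bigr),
\]
which is a proper subspace by Lemma~\ref{lem:cores}.

For the last statement, a product $fg$ as in Definition~\ref{def:red} is the image of $f\otimes g$ under a permutation of the tensor factors. This permutation commutes with $E$, so $fg\in\operatorname{Tr}^E_1(J^{\otimes m})$ by (i). The reducible invariants are therefore exactly the elements of $\operatorname{Tr}^E_{<E}(J^{\otimes m})$.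
\end{proof}

The smallest case of (i) can be seen in the notation of Section~\ref{sec:klein}: there $J^E=\Bbbk z$, and $\operatorname{Tr}^E_1(x_1y_2)=(1+\tau)(1+\sigma)(x_1y_2)=(1+\tau)(x_1z_2)=z_1z_2$.

\begin{remark}
Rank two is essential. The proof of Lemma~\ref{lem:products} plays $u$ against a second parameter $v$, which a cyclic group does not have. For $C_p$ the augmentation ideal is the module $V_{p-1}$ of Section~\ref{sec:sym}, and $J\otimes J$ is the sum of $\Bbbk$ and a free module by \eqref{eq:square}. So for $m\ge3$ every invariant of $J^{\otimes m}$ is the product of an invariant of $J^{\otimes 2}$ and an invariant of $J^{\otimes(m-2)}$, plus a transfer.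
\end{remark}

\section{From $C_p\times C_p$ to $G$}\label{sec:general}

We transport the irreducible invariant first from $E$ to $P$ and then from $P$ to $G$. Inducing from a proper subgroup of $P$ isomorphic to $E$ would not work: transferring the invariant up to $P$ makes it a relative transfer, and $P$ need not have such a subgroup (the quaternion group $Q_8$ has a single involution). Instead we use $E$ as a quotient. By the Burnside basis theorem, $P/\Phi(P)$ is elementary abelian of rank equal to the minimal number of generators of $P$, where $\Phi(P)$ is the Frattini subgroup. If $P$ is not cyclic this rank is at least $2$, so there is a normal subgroup $K$ with $P/K\cong E$. This is the only place where the hypothesis on $P$ enters.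

\begin{lemma}\label{lem:inflation}
Let $K\trianglelefteq P$ with $P/K=E$, and let $M$ be a $\Bbbk E$-module regarded as a $\Bbbk P$-module. Then $M^P=M^E$ and $\operatorname{Tr}^P_{<P}(M)=\operatorname{Tr}^E_{<E}(M)$.
\end{lemma}

\begin{proof}
The first equality holds because $K$ acts trivially. Let $Q<P$. Then $M^Q=M^{QK}$ and $\operatorname{Tr}^P_Q=\operatorname{Tr}^P_{QK}\circ\operatorname{Tr}^{QK}_Q$, where $\operatorname{Tr}^{QK}_Q$ is multiplication by $[QK:Q]$. This index is a power of $p$, so $\operatorname{Tr}^P_Q(M^Q)=0$ unless $K\le Q$. If $K\le Q$, then $\operatorname{Tr}^P_Q=\operatorname{Tr}^E_{Q/K}$, and $Q\mapsto Q/K$ is a bijection from the proper subgroups of $P$ containing $K$ onto the proper subgroups of $E$.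
\end{proof}

Since $P$ need not be a quotient of $G$, the second step uses induction. This is harmless because $P$ is not among the subgroups whose transfers are divided out.

\begin{lemma}\label{lem:induction}
Let $W$ be a $\Bbbk P$-module, $U=\Bbbk G\otimes_{\Bbbk P}W$, and identify $W$ with $1\otimes W\subseteq U$. If $w\in(W^{\otimes m})^P$ is irreducible for $P$, then $F=\operatorname{Tr}^G_P(w)\in(U^{\otimes m})^G$ is irreducible for $G$.
\end{lemma}

\begin{proof}
We have $U=\bigoplus_{gP\in G/P}g\otimes W$. Let $\pi\colon U\to W$ be the projection whose kernel is the sum of the $g\otimes W$ with $gP\ne P$. It is $P$-equivariant, since $P$ permutes the cosets $gP\ne P$ among themselves. For $g\notin P$ we have $gw\in(g\otimes W)^{\otimes m}$, which $\pi^{\otimes m}$ kills; hence $\pi^{\otimes m}(F)=w$.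

It remains to see that $\pi^{\otimes m}$ sends $G$-reducible invariants to $P$-reducible ones. If $f\in(U^{\otimes A})^G$ and $g\in(U^{\otimes B})^G$, then $\pi^{\otimes m}(fg)=\pi^{\otimes A}(f)\,\pi^{\otimes B}(g)$ is a product of $P$-invariants. By \eqref{eq:mackeyincl}, $\operatorname{Tr}^G_{<P}(U^{\otimes m})\subseteq\operatorname{Tr}^P_{<P}(U^{\otimes m})$, and the $P$-equivariant map $\pi^{\otimes m}$ sends the latter space into $\operatorname{Tr}^P_{<P}(W^{\otimes m})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Choose $K$ with $P/K\cong E$, and let $W$ be $J$ regarded as a $\Bbbk P$-module. Proposition~\ref{prop:J} with $m=d$ gives $w\in(J^{\otimes d})^E$ irreducible for $E$. By Lemma~\ref{lem:inflation}, applied to $W^{\otimes d}$ and to the modules $W^{\otimes A}$, reducibility for $P$ and for $E$ mean the same, so $w$ is irreducible for $P$. Let $U=\Bbbk G\otimes_{\Bbbk P}W$ and $V=(U^{\oplus d})^*$. By Lemma~\ref{lem:induction}, $F=\operatorname{Tr}^G_P(w)$ is irreducible for $G$, and by Lemma~\ref{lem:multilinear} its image in $A_V$, of degree $d$, is not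 decomposable.
\end{proof}

For $G=C_2\times C_2$ and $d=5$ we have $P=G$, $K=1$ and $U=W=J$, and the proof produces the module of Proposition~\ref{prop:klein}.

\section{Reduction of Theorem~\ref{thm:B} to the cyclic group}\label{sec:reduction}

Modulo relative transfers, $G$ can be replaced by the group $N_G(P)/P$, whose order is prime to $p$. The next lemma holds for every $G$.

\begin{lemma}\label{lem:normalizer}
Let $R=\Bbbk[V]^P/I^P_{<P}$ and $H=N_G(P)/P$. The inclusion $\Bbbk[V]^G\subseteq\Bbbk[V]^P$ induces an isomorphism of graded algebras $A_V\cong R^H$.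
\end{lemma}

\begin{proof}
The group $H$ acts on $R$, since $x\operatorname{Tr}^P_Q(h)=\operatorname{Tr}^P_{xQx^{-1}}(xh)$ for $x\in N_G(P)$. By \eqref{eq:mackeyincl}, $I^G_{<P}\subseteq I^P_{<P}$, so there is a map $A_V\to R$, and its image lies in $R^H$. If $f\in\Bbbk[V]^G$ has the form $\sum_{Q<P}\operatorname{Tr}^P_Q(h_Q)$, then $[G:P]f=\operatorname{Tr}^G_P(f)=\sum_Q\operatorname{Tr}^G_Q(h_Q)\in I^G_{<P}$; so the map is injective. Let $f\in\Bbbk[V]^P$ represent $r\in R^H$, and apply \eqref{eq:mackey} to $\operatorname{Tr}^G_P(f)$, with both subgroups equal to $P$. The terms with $x\notin N_G(P)$ have $P\cap xPx^{-1}<P$ and lie in $I^P_{<P}$. The double cosets inside $N_G(P)$ are the elements of $H$, and they contribute $\sum_{x\in H}xf$, which represents $|H|\,r$. As $|H|$ is invertible in $\Bbbk$, the map is surjective.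
\end{proof}

\begin{lemma}[Noether--Fleischmann--Fogarty--Benson]\label{lem:noether}
Let a finite group $H$ whose order is invertible in $\Bbbk$ act by graded automorphisms on a commutative graded $\Bbbk$-algebra $R$ with $R_0=\Bbbk$, generated in degrees at most $D_0$. Then $R^H$ is generated in degrees at most $|H|D_0$.
\end{lemma}

\begin{proof}
Let $r_s\in R_+$ ($s\in H$) be homogeneous. For each $t\in H$ the product $\prod_{s\in H}(ts\,r_s-r_s)$ vanishes, because its factor with $s=t^{-1}$ does. Expanding, summing over $t$, and isolating the terms that use $-r_s$ for all $s$, we get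
\[
|H|\prod_{s\in H}r_s=\sum_{\emptyset\ne Y\subseteq H}\pm\Bigl(\sum_{t\in H}t\prod_{s\in Y}s\,r_s\Bigr)\prod_{s\notin Y}r_s .
\]
The sums in parentheses lie in $(R^H)_+$, so any product of $|H|$ homogeneous elements of $R_+$ lies in $(R^H)_+R$. A homogeneous $f\in R^H$ of degree greater than $|H|D_0$ is a linear combination of products of at least $|H|+1$ generators. Rewriting $|H|$ of the factors in each product gives $f=\sum_ia_ir_i$ with $a_i\in(R^H)_+$ and $r_i\in R_+$. Applying $|H|^{-1}\sum_{t\in H}t$ to this equation replaces each $r_i$ by an element of $(R^H)_+$, so $f$ is decomposable in $R^H$.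
\end{proof}

If $|P|=p$, the only proper subgroup of $P$ is trivial, and what remains is the following.

\begin{proposition}\label{prop:Cp}
If $P=C_p$, then $R=\Bbbk[V]^P/I^P_1$ is generated in degrees at most $\max\{p,\binom p3\}$, and in degrees at most $p$ if $p\le5$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B}, assuming Proposition~\ref{prop:Cp}]
By Lemma~\ref{lem:normalizer}, $A_V\cong R^H$ with $|H|=|N_G(P):P|$ prime to $p$. Lemma~\ref{lem:noether} gives the bound $|N_G(P):P|\max\{p,\binom p3\}$, and for $p\le5$ the bound $|N_G(P):P|\,p=|N_G(P)|$.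
\end{proof}

\section{Symmetric powers for $C_p$}\label{sec:sym}

Let $P=\langle\sigma\rangle=C_p$, so $\Bbbk P=\Bbbk[\theta]/(\theta^p)$ with $\theta=\sigma-1$. By the Jordan normal form, every finite-dimensional $\Bbbk P$-module is, uniquely up to isomorphism, a direct sum of the modules $V_n=\Bbbk[\theta]/(\theta^n)$ with $1\le n\le p$. Here $V_1=\Bbbk$ and $V_p=\Bbbk P$. Free, projective and injective modules coincide. We write $M\simeq V_k$ if $M$ is the direct sum of $V_k$ and a free module.

\begin{lemma}\label{lem:heller}
Let $0\to M'\to F\to M''\to0$ be exact with $F$ free. If $M'$ is free, so is $M''$. For $1\le k\le p-1$, we have $M'\simeq V_k$ if and only if $M''\simeq V_{p-k}$.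
\end{lemma}

\begin{proof}
A free $M'$ is injective, so $M''$ is a summand of $F$. If $M''=V_{p-k}\oplus F''$ with $F''$ free, compare with $0\to V_k\to V_p\oplus F''\to M''\to0$: Schanuel's lemma gives $M'\oplus V_p\oplus F''\cong V_k\oplus F$, and uniqueness of decompositions gives $M'\simeq V_k$. If $M'=V_k\oplus F'$, compare with $0\to M'\to V_p\oplus F'\to V_{p-k}\to0$: the dual of Schanuel's lemma, for injective middle terms, gives $M''\oplus V_p\oplus F'\cong V_{p-k}\oplus F$.
\end{proof}

Tensoring $0\to V_{p-1}\to V_p\to\Bbbk\to0$ with $V_{p-1}$ and applying the lemma with $k=1$ gives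
\begin{equation}\label{eq:square}
V_{p-1}\otimes V_{p-1}\simeq\Bbbk .
\end{equation}
Also $\Lambda^n(V_n)\cong\Bbbk$, because $\sigma$ is unipotent and has determinant $1$.

Free summands of $\Bbbk[V]$ contribute only transfers, so we want to know which symmetric powers $S^d(V_n)$ are free. For $n=p$ they are permutation modules, which are easy to decompose. We reach $V_n$ from $V_p$ through a Koszul complex. Recall that for a subspace $W'$ of a vector space $W$, with $r=\dim W'$ and $S=S(W)$, the sequence
\[
0\to\Lambda^r(W')\otimes S\to\dots\to\Lambda^1(W')\otimes S\to S\to S(W/W')\to0,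
\]
with differential $w_1\wedge\dots\wedge w_j\otimes s\mapsto\sum_i(-1)^{i-1}w_1\wedge\dots\wedge\widehat{w_i}\wedge\dots\wedge w_j\otimes w_is$, is exact, natural in $(W,W')$, and graded when $\Lambda^j(W')$ is placed in degree $j$.

\begin{lemma}\label{lem:sym}
Let $v$ generate $V_n$ as a module, and let $\bar N=\prod_{g\in P}gv\in S^p(V_n)^P$.
\begin{itemize}
\item[(a)] If $d\ge p$, then $S^d(V_n)$ is the direct sum of $\bar NS^{d-p}(V_n)$ and a free module.
\item[(b)] If $p-n<d<p$, then $S^d(V_n)$ is free.
\item[(c)] If $d=p-n\ge1$, then $S^d(V_n)\simeq\Bbbk$ for $d$ even and $S^d(V_n)\simeq V_{p-1}$ for $d$ odd.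
\end{itemize}
\end{lemma}

\begin{proof}
Let $x_g$ ($g\in P$) be the basis of $V_p=\Bbbk P$ given by the group elements. The map $x_g\mapsto gv$ is a surjection $V_p\to V_n$ whose kernel $V'$ has dimension $p-n$. Put $S=S(V_p)$ and $N=\prod_gx_g$, which maps to $\bar N\ne0$. The monomials fixed by $P$ are the powers of $N$, so we remove them by working modulo $N$. Multiplication by $N$ is injective on every term of the Koszul complex of $(V_p,V')$, including $S(V_n)$, where it is multiplication by $\bar N$. The long exact homology sequence shows that the quotient complex is exact. With $C=S(V_n)/(\bar N)$, its degree-$d$ part is an exact sequence of $\Bbbk P$-modules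
\begin{equation}\label{eq:koszul}
0\to F_{p-n}\to\dots\to F_1\to F_0\to C_d\to0,\qquad F_j=\Lambda^j(V')\otimes(S/N)_{d-j}.
\end{equation}
For $i\ge1$, the module $(S/N)_i$ has as a basis the monomials of degree $i$ not divisible by $N$. None of them is fixed, so $P$ permutes them freely and $(S/N)_i$ is free. Hence $F_j$ is free for $j<d$.

Let $d>p-n$. Then all $F_j$ are free. Breaking \eqref{eq:koszul} into short exact sequences and applying Lemma~\ref{lem:heller} from the left, we find that $C_d$ is free. For $d<p$ we have $C_d=S^d(V_n)$, which gives (b). For $d\ge p$ the sequence $0\to\bar NS^{d-p}(V_n)\to S^d(V_n)\to C_d\to0$ splits, which gives (a).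

Let $d=p-n\ge1$. Then $C_d=S^d(V_n)$, the leftmost term is $F_d=\Lambda^d(V')\cong\Bbbk$, and the $d$ terms $F_{d-1},\dots,F_0$ are free. Applying Lemma~\ref{lem:heller} $d$ times, the successive cokernels are alternately $\simeq V_{p-1}$ and $\simeq\Bbbk$. This gives (c).
\end{proof}

By (a) and (b), only the degrees $d\le p-n$ in each summand of $V^*$ need attention. These degrees are less than $p$, and there symmetric powers are summands of tensor powers. For $a\le c$, regard $S_a$ as the subgroup of the symmetric group $S_c$ fixing $a+1,\dots,c$, and put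
\[
\Sigma^+_a=\sum_{w\in S_a}w,\qquad \Sigma^-_a=\sum_{w\in S_a}\operatorname{sgn}(w)\,w .
\]
If $a<p$, then $\epsilon=\Sigma^+_a/a!$ is an idempotent. It acts on $M^{\otimes a}$ by permuting factors and commutes with $P$. The kernel of $M^{\otimes a}\to S^a(M)$ is spanned by the elements $t-wt$; these are killed by $\epsilon$, and $(1-\epsilon)t=\frac1{a!}\sum_w(t-wt)$. So the kernel is the image of $1-\epsilon$. For $2\le a<p$ the prime $p$ is odd, the kernel of $M^{\otimes a}\to\Lambda^a(M)$ is spanned by the elements $t-\operatorname{sgn}(w)wt$, and the same argument applies to $\Sigma^-_a/a!$. Thus, for $2\le a<p$,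
\begin{equation}\label{eq:summands}
\Sigma^+_aM^{\otimes a}\cong S^a(M)\quad\text{and}\quad\Sigma^-_aM^{\otimes a}\cong\Lambda^a(M)\quad\text{are direct summands of }M^{\otimes a},
\end{equation}
and the surjection $M^{\otimes a}\to S^a(M)$ splits over $\Bbbk P$.

\begin{example}\label{ex:p3}
Let $p=3$ and $T=V_2^{\otimes D}$ with $D\ge3$, where the $i$th factor has basis $x_i,y_i$ with $\sigma x_i=x_i+y_i$ and $\sigma y_i=y_i$. Since $1=\frac12\Sigma^+_2+\frac12\Sigma^-_2$, we have $V_2\otimes V_2\cong S^2(V_2)\oplus\Lambda^2(V_2)$. In $S^2(V_2)$ we compute $\theta x^2=2xy+y^2$ and $\theta^2x^2=2y^2\ne0$, so $S^2(V_2)\cong V_3$ is free. The summand $\Lambda^2(V_2)$ is spanned by the invariant $x_1y_2-y_1x_2$. So every invariant of $T$ is a transfer plus a product of $x_1y_2-y_1x_2$ with an invariant of the other $D-2$ factors; that is, it is reducible.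
\end{example}

For general $n$ and $p$, the symmetric power $S^{p-n+1}(V_n)$ is free and $\Lambda^n(V_n)$ is trivial. To imitate the example we must express $1$ through $\Sigma^+_{p-n+1}$ and $\Sigma^-_n$ in the group algebra of $S_c$.

\section{An ideal in the group algebra of $S_c$}\label{sec:Sc}

In characteristic zero, a simple $S_c$-module killed by $\Sigma^+_a$ and $\Sigma^-_b$ belongs to a Young diagram with fewer than $a$ columns and fewer than $b$ rows, and no such diagram exists when $c>(a-1)(b-1)$. In characteristic $p$ the algebra $\Bbbk S_c$ need not be semisimple. We therefore climb the chain $S_1<S_2<\cdots<S_c$ and check that only diagrams with small hooks occur, for which reduction modulo $p$ changes nothing.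

We recall the facts used. The simple $\mathbb QS_r$-modules $S^\lambda_{\mathbb Q}$ are absolutely simple and are indexed by the partitions $\lambda$ of $r$, with $(r)$ giving the trivial and $(1^r)$ the sign module; $\lambda_1$ is the length of the first row and $\ell(\lambda)$ the number of rows. Fix an $S_r$-stable $\mathbb Z_{(p)}$-lattice $L^\lambda\subseteq S^\lambda_{\mathbb Q}$, for instance the Specht lattice, and put $S^\lambda=L^\lambda/pL^\lambda$.
\begin{itemize}
\item[(S1)] (Branching rule.) The induction of $S^\lambda_{\mathbb Q}$ to $S_{r+1}$ is the direct sum of the $S^\mu_{\mathbb Q}$ with $\mu$ obtained from $\lambda$ by adding a box; its restriction to $S_{r-1}$ is the direct sum of the $S^\mu_{\mathbb Q}$ with $\mu$ obtained by removing a box.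
\item[(S2)] (Hook length formula.) $\dim S^\lambda_{\mathbb Q}$ is $r!$ divided by the product of the hook lengths of $\lambda$. The largest hook length is $\lambda_1+\ell(\lambda)-1$.
\item[(S3)] The composition factors of $L/pL$, for a stable lattice $L$ in a $\mathbb QS_r$-module, depend only on that module.
\item[(S4)] (Defect zero.) If $\dim S^\lambda_{\mathbb Q}$ is divisible by the largest power of $p$ dividing $r!$, then $S^\lambda$ is simple and projective.
\end{itemize}

\begin{lemma}\label{lem:ideal}
Let $a,b\ge2$, $a+b\le p+1$ and $c>(a-1)(b-1)$. Then the two-sided ideal of $\Bbbk S_c$ generated by $\Sigma^+_a$ and $\Sigma^-_b$ is $\Bbbk S_c$.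
\end{lemma}

\begin{proof}
The hypotheses give $a,b\le p-1$, and $c\ge(a-1)(b-1)+1\ge\max\{a,b\}$. If $1$ lies in the ideal over $\mathbb F_p$, it does so over $\Bbbk$; so let $\Bbbk=\mathbb F_p$. Suppose the ideal is proper, and let $X\ne0$ be the quotient algebra, a module killed by $\Sigma^+_a$ and $\Sigma^-_b$. Call $\lambda$ \emph{small} if $\lambda_1\le a-1$ and $\ell(\lambda)\le b-1$. We show by induction on $r$, for $1\le r\le c$, that $X|_{S_r}$ is a direct sum of modules $S^\lambda$ with $\lambda$ a small partition of $r$. For $r=c$ this is absurd, since a small partition has at most $(a-1)(b-1)<c$ boxes.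

For $r=1$ the group is trivial and $(1)$ is small. Assume the claim for some $r<c$. The map $g\otimes x\mapsto gx$ shows that $X|_{S_{r+1}}$ is a quotient of $\operatorname{Ind}_{S_r}^{S_{r+1}}(X|_{S_r})$. Induction commutes with reduction modulo $p$, so by (S1) and (S3) the composition factors of the induced module are those of modules $S^\mu$, where $\mu$ is a small $\lambda$ plus one box. The new box lengthens the first row, or starts a new row, or does neither, but not both of the first two. So the largest hook length of $\mu$ is at most $\lambda_1+\ell(\lambda)\le a+b-2\le p-1$. All hook lengths of $\mu$ are then prime to $p$, and $S^\mu$ is simple and projective by (S2) and (S4). A module whose composition factors are all projective is their direct sum, so $X|_{S_{r+1}}$ is a direct sum of such $S^\mu$, with $\mu_1\le a$ and $\ell(\mu)\le b$.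

Suppose a summand has $\mu_1=a$. Then $a\le r+1$, and $\epsilon=\Sigma^+_a/a!$ is an idempotent of $\mathbb Z_{(p)}S_{r+1}$. From $L^\mu=\epsilon L^\mu\oplus(1-\epsilon)L^\mu$ we see that $\dim\epsilon S^\mu$ equals $\dim\epsilon S^\mu_{\mathbb Q}$, the multiplicity of the trivial module in $S^\mu_{\mathbb Q}|_{S_a}$. This is positive by (S1), since boxes can be removed from $\mu$ until only the first row $(a)$ is left. This contradicts $\Sigma^+_aX=0$. If $\ell(\mu)=b$, remove boxes until only the first column $(1^b)$ is left: the idempotent $\Sigma^-_b/b!$ is nonzero on $S^\mu$, contradicting $\Sigma^-_bX=0$. So every $\mu$ that occurs is small.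
\end{proof}

The hypothesis $a+b\le p+1$ cannot be dropped: for $p=3$, $a=2$, $b=c=3$, the sign module is killed by $\Sigma^+_2$ and by $\Sigma^-_3$, which acts on it as $6=0$.

\section{Long tensor products for $C_p$}\label{sec:long}

\begin{proposition}\label{prop:long}
Let $P=C_p$ and $T=T_1\otimes\dots\otimes T_D$ with every $T_l\in\{V_1,\dots,V_{p-1}\}$. If $D>\max\{p,\binom p3\}$, or if $p\le5$ and $D>p$, then every invariant in $T^P$ is reducible.
\end{proposition}

\begin{proof}
We begin with a source of reducible invariants.

\emph{(R1) Let $A\sqcup B=\{1,\dots,D\}$ with $A\ne\emptyset$, and let $X$ be a submodule of $T_A$. If $X$ is free, or if $X\simeq\Bbbk$ and $B\ne\emptyset$, then every invariant of $X\otimes T_B$ is reducible.} If $X$ is free, so is $X\otimes T_B$, and its invariants are transfers. If $X=\Bbbk h\oplus F$ with $h\in X^P$ and $F$ free, then $X\otimes T_B=(h\otimes T_B)\oplus(F\otimes T_B)$, and an invariant is $hf'$ with $f'\in T_B^P$ plus a transfer.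

If some $T_l$ is $V_1$, then (R1) with $A=\{l\}$ and $X=T_l$ finishes the proof, as $D\ge2$. This covers $p=2$. So let $p$ be odd and let $c_n$ be the number of factors equal to $V_n$, for $2\le n\le p-1$, with $\sum_nc_n=D$. The group $S_{c_n}$ permutes the factors equal to $V_n$ and commutes with $P$. It preserves the space of reducible invariants, since $w(T_A^P\cdot T_B^P)=T_{wA}^P\cdot T_{wB}^P$ and $w$ commutes with $\operatorname{Tr}^P_1$.

\emph{(R2) Let $a,b$ and $c=c_n$ satisfy the hypotheses of Lemma~\ref{lem:ideal}. If all invariants in $\Sigma^+_aT$ and in $\Sigma^-_bT$ are reducible, then all invariants in $T$ are.} By the lemma, $1=\sum_ju_j\Sigma^+_aw_j+\sum_ju'_j\Sigma^-_bw'_j$ with $u_j,w_j,u_j',w_j'\in\Bbbk S_c$. For $f\in T^P$ this gives $f=\sum_ju_j(\Sigma^+_aw_jf)+\sum_ju'_j(\Sigma^-_bw'_jf)$, and the elements in parentheses are invariants in $\Sigma^+_aT$ and $\Sigma^-_bT$. To apply (R2), note that by \eqref{eq:summands} we have $\Sigma^+_aT=X\otimes T_B$ with $X\cong S^a(V_n)$ a submodule of $T_A$, where $A$ consists of $a$ factors equal to $V_n$; likewise $\Sigma^-_bT=X\otimes T_B$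 with $X\cong\Lambda^b(V_n)$ and $|A|=b$.

\emph{(R3) If $c_n>(p-n)(n-1)$ and $D>n$, then all invariants in $T$ are reducible.} Take $a=p-n+1$ and $b=n$, so that $a,b\ge2$, $a+b=p+1$ and $(a-1)(b-1)=(p-n)(n-1)$. The module $S^{p-n+1}(V_n)$ is free by Lemma~\ref{lem:sym}(b), and $\Lambda^n(V_n)\cong\Bbbk$ occupies $n<D$ factors. So (R1) and (R2) apply.

\emph{The general bound.} Counting the three-element subsets of $\{1,\dots,p\}$ by their middle element $n$ gives $\sum_{n=2}^{p-1}(p-n)(n-1)=\binom p3$. If $D>\max\{p,\binom p3\}$, then some $c_n$ exceeds $(p-n)(n-1)$, and $D>p>n$, so (R3) applies. For $p=3$ the maximum is $p$.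

\emph{The case $p=5$, $D\ge6$.} Here $\binom p3=10$, and to do better we use trivial summands from \eqref{eq:square} and Lemma~\ref{lem:sym}(c).
\begin{itemize}
\item If $c_4\ge2$, apply (R1) with $X=T_A=V_4\otimes V_4\simeq\Bbbk$.
\item If $c_3\ge3$, apply (R2) with $n=3$, $a=2$, $b=3$; here $a+b=5\le6$ and $(a-1)(b-1)=2<c_3$. We have $S^2(V_3)\simeq\Bbbk$ by Lemma~\ref{lem:sym}(c) and $\Lambda^3(V_3)\cong\Bbbk$, on $2$ and $3$ of the $D\ge6$ factors, so (R1) covers both images.
\item If $c_2\ge4$, apply (R3), since $(p-n)(n-1)=3$ for $n=2$.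
\item Otherwise $c_4\le1$, $c_3\le2$, $c_2\le3$, which forces $D=6$ and $(c_4,c_3,c_2)=(1,2,3)$. Apply (R2) with $n=2$, $a=3$, $b=2$; here $a+b=5\le6$ and $(a-1)(b-1)=2<3$. Since $\Lambda^2(V_2)\cong\Bbbk$, (R1) covers $\Sigma^-_2T$. By Lemma~\ref{lem:sym}(c), $S^3(V_2)\simeq V_4$, and $S^3(V_2)\cong V_4$ by dimension. This is not trivial, so we enlarge $A$ by the factor $V_4$: we have $\Sigma^+_3T=X\otimes V_3^{\otimes2}$ with $X\cong S^3(V_2)\otimes V_4\simeq\Bbbk$ by \eqref{eq:square}, on $4<6$ factors, and (R1) covers $\Sigma^+_3T$.\qedhere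
\end{itemize}
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:Cp}]
Let $D$ be as in Proposition~\ref{prop:long}; in particular $D>p$. We show that every invariant of degree $D$ has decomposable image in $R$. Write $V^*=\bigoplus_{i=1}^sM_i$ with $M_i\cong V_{n_i}$, and let $\bar N_i\in S^p(M_i)^P$ be as in Lemma~\ref{lem:sym}. The group $P$ preserves the components $Y=\bigotimes_iS^{d_i}(M_i)$ of $\Bbbk[V]$, so we may take $f\in Y^P$ with $\sum_id_i=D$.

If some $d_i\ge p$, then by Lemma~\ref{lem:sym}(a) the module $Y$ is the direct sum of $\bar N_iY'$ and a free module, where $Y'$ is the component with $d_i$ replaced by $d_i-p$. So $f=\bar N_if'$ plus a transfer, with $f'$ an invariant of degree $D-p>0$. If some $d_i$ satisfies $p-n_i<d_i<p$, then $Y$ is free by Lemma~\ref{lem:sym}(b), and $f$ is a transfer.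

In the remaining case $d_i\le p-n_i$ for all $i$. Then $d_i<p$, and $d_i\ge1$ forces $n_i\le p-1$. So $T=\bigotimes_iM_i^{\otimes d_i}$ is a tensor product of $D$ modules from $\{V_1,\dots,V_{p-1}\}$. The multiplication map $\mu\colon T\to Y$ is a tensor product of split surjections by \eqref{eq:summands}, so $f=\mu(\tilde f)$ with $\tilde f\in T^P$. By Proposition~\ref{prop:long}, $\tilde f$ is reducible. The map $\mu$ sends transfers to transfers, and it sends a product in $T_A^P\cdot T_B^P$ to a product of invariants of degrees $|A|,|B|\ge1$. So the image of $f$ in $R$ is decomposable.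
\end{proof}

This completes the proof of Theorem~\ref{thm:B}.

\begin{thebibliography}{9}

\bibitem{BC} Benson and Carlson, \emph{Products in negative cohomology}, J. Pure Appl. Algebra \textbf{82} (1992).

\bibitem{Brown} Brown, \emph{Cohomology of Groups}, Ch.~VI.

\bibitem{CE} Cartan and Eilenberg, Ch.~XII.

\bibitem{Elmer} Jonathan Elmer, \emph{Symmetric powers and modular invariants of elementary abelian $p$-groups}, arXiv:1503.07797 (2015).

\end{thebibliography}
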